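\title{Coherent direct limits of noetherian regular rings are regular}

\begin{abstract}
We prove that a coherent ring $R$ which is a direct limit of noetherian regular rings $R_i$ is regular, in the sense that every finitely generated ideal of $R$ has finite projective dimension. Nothing is assumed about the transition maps or about the dimensions of the $R_i$. The main step is a rigidity statement: if $N$ is a finitely generated $R_i$-module and $\operatorname{Tor}_1^{R_i}(N,R)=0$, then all higher Tor modules vanish. We also characterize the coherence of such a limit by an eventual vanishing of Tor, and we compute the weak global dimension of a coherent limit of regular local rings along local maps in terms of heights of ideals.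
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are commutative with identity. A noetherian local ring is \emph{regular} if its maximal ideal is generated by as many elements as its dimension, and a noetherian ring is \emph{regular} if its localization at every prime ideal is a regular local ring. Regularity can be read off from resolutions: a noetherian local ring is regular if and only if its residue field has finite projective dimension, and then every finitely generated module has a finite free resolution. Consequently a noetherian ring $A$ is regular if and only if every ideal of $A$ has finite projective dimension. One direction is Lemma~\ref{lem:finitepd} below; for the other, a finite projective resolution of a prime $\mathfrak p$ localizes to one of the maximal ideal of $A_{\mathfrak p}$. This description makes sense for every ring: an arbitrary ring $A$ is called \emph{regular} if every finitely generated ideal of $A$ has finite projective dimension. A ring is \emph{coherent} if every finitely generated ideal is finitely presented; over such a ring a finitely presented module has a resolution by finitely generated free modules,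 so that its projective dimension can be studied with matrices. The following question comes from \cite{asgharzadeh}.

\medskip
\noindent\emph{Let $\{R_i : i\in\Lambda\}$ be a directed system of noetherian regular rings, and suppose that $R=\varinjlim R_i$ is coherent. Is $R$ regular?}
\medskip

One expects a positive answer for the following reason. A finitely generated ideal $\mathfrak a$ of $R$ is extended from an ideal $\mathfrak a_i$ of some $R_i$, and $R_i/\mathfrak a_i$ has a finite projective resolution $F$ over $R_i$. The complex $F\otimes_{R_i}R$ is a finite complex of projective $R$-modules with $H_0=R/\mathfrak a$, and it is a resolution exactly when the modules $\operatorname{Tor}_n^{R_i}(R_i/\mathfrak a_i,R)$, $n\ge1$, vanish. If $R$ is flat over $R_i$, we are done. In general, coherence removes the first obstruction: the relations among the generators of $\mathfrak a$ are finitely generated, so they are all visible in some $R_j$, and then $\operatorname{Tor}_1^{R_j}(R_j/\mathfrak a_iR_j,R)=0$. One can go on and descend the first $n$ maps of a resolution of $R/\mathfrak a$ to some $R_{j(n)}$, but the projective dimensions over the rings $R_{j(n)}$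 might grow with $n$, and the process gives no reason to stop. What is needed is that the vanishing of $\operatorname{Tor}_1$ forces the vanishing of all higher Tor. This is our main result, and it answers the question positively.

\begin{theorem}\label{thm:main}
Let $R=\varinjlim R_i$ be the direct limit of a directed system of noetherian regular rings, and assume that $R$ is coherent.
\begin{enumerate}
\item[(a)] If $N$ is a finitely generated $R_i$-module with $\operatorname{Tor}_1^{R_i}(N,R)=0$, then $\operatorname{Tor}_n^{R_i}(N,R)=0$ for all $n\ge1$.
\item[(b)] Every finitely presented $R$-module has finite projective dimension. In particular, $R$ is regular.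
\end{enumerate}
\end{theorem}

Two complements come out of the proof. The first says that, for such limits, coherence is an eventual form of flatness.

\begin{theorem}\label{thm:coherence}
Let $R=\varinjlim R_i$ be the direct limit of a directed system of noetherian regular rings. The following are equivalent.
\begin{enumerate}
\item[(1)] $R$ is coherent.
\item[(2)] For every $i$ and every finitely generated $R_i$-module $N$ there is $j\ge i$ with $\operatorname{Tor}_1^{R_j}(N\otimes_{R_i}R_j,R)=0$.
\item[(3)] For every $i$ and every finitely generated $R_i$-module $N$ there is $j\ge i$ with $\operatorname{Tor}_n^{R_j}(N\otimes_{R_i}R_j,R)=0$ for all $n\ge1$.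
\end{enumerate}
\end{theorem}

The second measures how large the projective dimensions can be. For a finitely generated ideal $I$ of a ring $A$ and an $A$-module $X$, let $H^t_I(X)$ be the cohomology of the \v{C}ech complex of $X$ on a finite set of generators of $I$ (Section~\ref{subsec:complexes}). The weak global dimension $\operatorname{w.gl.dim}A$ is the supremum of the $n$ such that $\operatorname{Tor}_n^A(X,X')\neq0$ for some $A$-modules $X,X'$.

\begin{theorem}\label{thm:wgldim}
Let $(R,\mathfrak m)$ be the direct limit of a directed system of regular local rings $T_l$ with local transition maps, and let $I=I_0R\neq R$ with $I_0\subset T_{l_0}$ an ideal. Let $\operatorname{gr}(I)$ be the least $t$ with $H^t_I(R)\neq0$. Then $\operatorname{gr}(I)=\min_{l\ge l_0}\operatorname{ht}(I_0T_l)$. If $R$ is coherent, then $\operatorname{w.gl.dim}R=\sup_I\operatorname{gr}(I)$, the supremum being taken over the finitely generated proper ideals of $R$.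
\end{theorem}

At a finite stage rigidity is easy: if $S\to T$ is a local map of regular local rings and $\operatorname{Tor}_1^S(N,T)=0$, then all higher Tor modules vanish (Lemma~\ref{lem:rigid}). It does not pass to the limit formally, because $\varinjlim_l\operatorname{Tor}_1^S(N,T_l)=0$ does not say that a single $\operatorname{Tor}_1^S(N,T_l)$ is zero. The proof of Theorem~\ref{thm:main}(a) shows that, after a suitable localization, one of them is zero, using two independent results.
\begin{itemize}
\item \emph{Finiteness in a special case} (Proposition~\ref{prop:radical}). If $R$ is local and its maximal ideal is the radical of an ideal with $r$ generators, finitely presented modules have projective dimension at most $r+1$. One reaches this case by localizing at a minimal prime of the support of the higher Tor modules. The proof uses the Frobenius map, reduction to characteristic $p$, and a substitute for Frobenius in mixed characteristic.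
\item \emph{Descent of acyclicity} (Proposition~\ref{prop:descent}). A finite free complex over $T_l$ that becomes a resolution over $R$ is already a resolution over $T_l$. The proof bounds heights of determinantal ideals, and it rests on the monomial theorem.
\end{itemize}
The first result gives a finite free resolution of $N\otimes_SR$, the second brings it down to some $T_l$, where it shows $\operatorname{Tor}_1^S(N,T_l)=0$, and rigidity at the finite stage finishes the proof.

\section{Three examples}\label{sec:examples}

Let $k$ be a field.

\begin{example}[flat systems]\label{ex:flat}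
If all transition maps are flat, then $R$ is flat over each $R_i$, being a directed limit of flat modules, and condition (3) of Theorem~\ref{thm:coherence} holds with $j=i$. Take $R=k[x_1,x_2,\dots]=\varinjlim k[x_1,\dots,x_i]$ and $M=R/(x_1,\dots,x_n)$. The Koszul complex on $x_1,\dots,x_n$ resolves $M$, and its differentials become zero after tensoring with $M$, so $\operatorname{Tor}^R_n(M,M)\ne0$ and $\operatorname{pd}_RM=n$. Thus there is no uniform bound in Theorem~\ref{thm:main}(b).
\end{example}

\begin{example}[a coherent limit along non-flat maps]\label{ex:plane}
In $k(x,y)$ put $y_n=y/x^n$ and $T_n=k[x,y_n]_{(x,y_n)}$. Since $y_n=xy_{n+1}$, the $T_n$ form an increasing chain of regular local rings with local inclusions; let $R=\bigcup_nT_n$. A nonzero polynomial can be written as $f=y^m(x^ag+yh)$ with $g\in k[x]$, $g(0)\neq0$, $h\in k[x,y]$. Then $f=y^mx^a(g+xy_{a+1}h)$, and the last factor is a unit of $T_{a+1}$. So every nonzero element of $k(x,y)$ is a unit of $R$ times $y^mx^a$ with $m,a\in\mathbb Z$. Now $y^mx^a\in R$ if $m=0$ and $a\ge0$, and also if $m>0$, because $y^mx^a=y^{m-1}y_nx^{n+a}$ for every $n$. Hence of any two nonzero elements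 of $R$ one divides the other, every finitely generated ideal is principal and therefore free, and $R$ is coherent and regular.

Let $N=T_0/(x,y)$. The relations $ux+vy=0$ over $R$ form the module $R\,(-y_1,1)$, and the Koszul relation is $(-y,x)=x\,(-y_1,1)$, so $\operatorname{Tor}_1^{T_0}(N,R)\cong R/xR\neq0$. At the next stage $N\otimes_{T_0}T_1=T_1/xT_1$ is resolved by $0\to T_1\xrightarrow{x}T_1$, which stays exact over the domain $R$. So the passage from $i$ to $j$ in Theorem~\ref{thm:coherence} cannot be avoided.
\end{example}

\begin{example}[a limit that is not coherent]\label{ex:space}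
With one more variable, let $T_n=k[x,y_n,z_n]_{(x,y_n,z_n)}$, $y_n=xy_{n+1}$, $z_n=xz_{n+1}$, and $R=\bigcup_nT_n$. If $uy_0+vz_0=0$ with $u,v\in T_n$, then $x^n(uy_n+vz_n)=0$, so $(u,v)\in T_n\,(z_n,-y_n)$. The module of relations of $(y_0,z_0)$ over $R$ is therefore the increasing union $\bigcup_nR\,(z_n,-y_n)$, where $(z_n,-y_n)=x\,(z_{n+1},-y_{n+1})$. If it were finitely generated, it would equal $R\,(z_n,-y_n)$ for some $n$, so that $(z_{n+1},-y_{n+1})=cx\,(z_{n+1},-y_{n+1})$ with $c\in R$. Since $R$ is a domain, $cx=1$; but $x$ is a unit in no $T_n$. So coherence is not automatic for direct limits of regular local rings.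
\end{example}

\section{Conventions and tools}\label{sec:tools}

\subsection{Direct limits and coherent rings}\label{subsec:limits}

Let $R=\varinjlim R_i$. Finitely many elements of $R$ come from one $R_i$, and finitely many polynomial equations that hold among them in $R$ hold in some $R_j$, $j\ge i$. In particular a bounded complex of finitely generated free $R$-modules, given by matrices, is the base change of such a complex over some $R_j$. Tensor products and homology commute with directed limits. We use one consequence repeatedly:
\begin{itemize}
\item[(L)] Let $A$ be noetherian, $A\to R_i$ a ring map, and $G$ a complex of finitely generated free $A$-modules with $H_n(G\otimes_AR)=0$. Then $H_n(G)\to H_n(G\otimes_AR_j)$ is zero for some $j\ge i$.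
\end{itemize}
Indeed, the finitely many cycles that generate $H_n(G)$ become boundaries over $R$, hence over some $R_j$. All of this holds for filtered colimits as well.

Over a coherent ring, kernels and cokernels of maps between finitely presented modules are finitely presented, and localizations of coherent rings are coherent. The annihilator of a finitely presented module $E$ with generators $e_1,\dots,e_m$ is finitely generated, being the kernel of $R\to E^m$, $1\mapsto(e_1,\dots,e_m)$. Over a coherent local ring $(R,\mathfrak m,k)$, a finitely presented module $M$ has a \emph{minimal free resolution} $G$: the $G_n$ are finitely generated free and all matrix entries lie in $\mathfrak m$ (choose minimal generators of each kernel and use Nakayama's lemma). Then $\operatorname{Tor}^R_n(M,k)=G_n\otimes k$, so the projective dimension and the flat dimension of $M$ are both equal to $\sup\{n: G_n\neq0\}$ when $M\ne0$.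

A \emph{local ind-regular ring} is a ring $R=\varinjlim T_l$, where the $(T_l,\mathfrak m_l,k_l)$ are regular local rings and the transition maps are local. An element of $T_l$ that becomes a unit in $R$ becomes a unit in some later $T_{l'}$, so it is not in $\mathfrak m_l$. Hence $R$ is local, its maximal ideal $\mathfrak m$ is the union of the images of the $\mathfrak m_l$, and the maps $T_l\to R$ are local. Also $R$ is a domain: if $uv=0$ in $R$, then $uv=0$ in some domain $T_l$. The transition maps need not be injective. If $R=\varinjlim R_i$ with $R_i$ noetherian regular and $\mathfrak p$ is a prime of $R$ with preimages $\mathfrak p_i\subset R_i$, then $R_{\mathfrak p}=\varinjlim(R_i)_{\mathfrak p_i}$ is local ind-regular. When we pick indices $l_0\le l_1\le\cdots$ one after another, we write $T_0,T_1,\dots$ for $T_{l_0},T_{l_1},\dots$.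

\subsection{Koszul and \v{C}ech complexes}\label{subsec:complexes}

A complex $C$ in degrees $\ge0$ is \emph{acyclic} if $H_n(C)=0$ for $n\ge1$. If a complex has a finite filtration by subcomplexes and all successive quotients have zero homology in degree $t$, then, by the long exact sequences, so does the complex. We call this the \emph{filtration principle} and apply it to total complexes of bounded double complexes, filtered by one of the two degrees.

For $a=a_1,\dots,a_r$ in a ring $W$, the Koszul complex $K(a;W)$ is the exterior algebra on $\kappa_1,\dots,\kappa_r$ with the differential $\partial$ determined by $\partial\kappa_i=a_i$; its homology with coefficients in $M$ is written $H_j(a;M)$. If $(D,d)$ is a complex of $W$-modules, then $D\otimes K(a;W)$ has the differential $d+(-1)^u\partial$ on $D_u\otimes K_v$, where $d$ and $\partial$ stand for the commuting maps $d\otimes1$ and $1\otimes\partial$. The \emph{leading component} of an element of degree $n$ of $D\otimes K(a;W)$ is its component in $D_n\otimes K_0=D_n$.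

For $c=c_1,\dots,c_m$ in a ring $A$, the \v{C}ech complex is $\check C(c)=\bigotimes_{i}(A\to A_{c_i})$, each factor in cohomological degrees $0$ and $1$. Its term in degree $v$ is the flat module $\bigoplus A_{c_{i_1}\cdots c_{i_v}}$. For $I=(c)$ and an $A$-module $X$ put $H^t_I(X)=H^t(\check C(c)\otimes X)$.
\begin{itemize}
\item[(C1)] After $c_i$ is inverted, the $i$-th factor is an isomorphism and the complex is contractible. So $H^t_I(X)_{c_i}=0$ for all $i$: every element of $H^t_I(X)$ is killed by a power of $I$, and $H^t_I(X)=0$ if $I=A$.
\item[(C2)] $H_I^t(X)$ depends only on $I$. If $c'\in(c)$, the kernel of the surjection $\check C(c,c')\otimes X\to\check C(c)\otimes X$ is a shift of $\check C(c)\otimes X_{c'}$, which is exact by (C1) over $A_{c'}$. Two generating sequences are compared with their concatenation.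
\item[(C3)] Since the terms are flat, short exact sequences of modules give long exact sequences. The functors $H_I^t$ commute with directed limits and localization, $H^t_I(X)=H^t_{IA'}(X)$ if $X$ is a module over an $A$-algebra $A'$, and $H^t_I(L)=L\otimes H^t_I(A)$ naturally for finitely generated free $L$.
\item[(C4)] If $A$ is noetherian, $H^t_I$ is local cohomology, and $H^t_I(A)=0$ for $t<\operatorname{grade}I$, the common length of the maximal $A$-regular sequences in the proper ideal $I$.
\end{itemize}

\subsection{Regular rings}\label{subsec:regular}

A regular local ring $T$ is a Cohen--Macaulay domain. So every system of parameters is a regular sequence, and for every proper ideal $J$ we have $\operatorname{grade}J=\operatorname{ht}J=\dim T-\dim T/J$. If $S\to P$ is a flat local map of noetherian local rings, then $\dim P=\dim S+\dim P/\mathfrak m_SP$.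

\begin{lemma}\label{lem:finitepd}
A finitely generated module $N$ over a noetherian regular ring $A$ has a finite resolution by finitely generated projective modules.
\end{lemma}

\begin{proof}
Let $Z_n$ be the $n$-th syzygy in a resolution of $N$ by finitely generated free modules, and let $U_n$ be the set of primes at which $Z_n$ is free. The set $U_n$ is open, since a finitely presented module that is free at a prime is free on a neighborhood. We have $U_n\subset U_{n+1}$, since at a prime in $U_n$ the module $Z_{n+1}$ is a direct summand of a free module over a local ring. Every prime $\mathfrak p$ lies in some $U_n$, since $\operatorname{pd}_{A_{\mathfrak p}}N_{\mathfrak p}<\infty$. As $\operatorname{Spec}A$ is quasi-compact, $U_n=\operatorname{Spec}A$ for some $n$, and then $Z_n$ is projective.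
\end{proof}

We quote the following theorems.
\begin{itemize}
\item[(CF)] \emph{Cohen factorization} \cite[Theorem 1.1]{afh}. A local homomorphism $S\to T$ of noetherian local rings with $T$ complete factors as $S\to P\to T$, where $P$ is a complete noetherian local ring, $S\to P$ is flat and local with regular closed fiber $P/\mathfrak m_SP$, and $P\to T$ is surjective.
\item[(MT)] \emph{Monomial theorem} (Hochster in equal characteristic; Andr\'e \cite{andre} in mixed characteristic, via the direct summand theorem and Hochster's equivalence). If $y_1,\dots,y_\delta$ is a system of parameters of a noetherian local ring $D$, then $(y_1\cdots y_\delta)^t\notin(y_1^{t+1},\dots,y_\delta^{t+1})D$ for all $t\ge0$.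
\item[(BE)] \emph{Buchsbaum--Eisenbud criterion}. Let $0\to C_s\to\dots\to C_0$ be a complex of finitely generated free modules over a noetherian domain $T$, with differentials $\varphi_i:C_i\to C_{i-1}$ of rank $\rho_i$ over the fraction field ($\rho_{s+1}=0$). Let $I_\rho(\varphi)$ be the ideal of $\rho\times\rho$ minors of $\varphi$, with $I_0(\varphi)=T$. If for $1\le i\le s$ we have $\operatorname{rk}C_i=\rho_i+\rho_{i+1}$, and $I_{\rho_i}(\varphi_i)$ equals $T$ or has grade at least $i$, then the complex is acyclic.
\item[(K)] \emph{Kunz}. The Frobenius map $t\mapsto t^p$ of a regular local ring of prime characteristic $p$ is flat.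
\item[(P)] \emph{Popescu} \cite{popescu,swan}. A noetherian regular ring containing $\mathbb Q$ is a filtered colimit of smooth $\mathbb Q$-algebras of finite type.
\end{itemize}
If $S$ and $T$ in (CF) are regular, then $P$ is regular, because its maximal ideal is generated by $\dim S+\dim P/\mathfrak m_SP=\dim P$ elements. The kernel of a surjection of regular local rings is generated by part of a regular system of parameters, so $T=P/(y)$ with $y$ a $P$-regular sequence. Up to completion, a local map of regular local rings is thus a flat map followed by the quotient by a regular sequence. The next two lemmas are proved by looking at these two steps.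

\begin{lemma}[rigidity at a finite stage]\label{lem:rigid}
Let $S\to T$ be a local homomorphism of regular local rings and $N$ a finitely generated $S$-module. If $\operatorname{Tor}_1^S(N,T)=0$, then $\operatorname{Tor}_n^S(N,T)=0$ for all $n\ge1$.
\end{lemma}

\begin{proof}
The completion $\hat T$ is faithfully flat over $T$ and $\operatorname{Tor}_n^S(N,\hat T)=\operatorname{Tor}_n^S(N,T)\otimes_T\hat T$, so we may replace $T$ by $\hat T$. Factor the map as $S\to P\to\hat T=P/(y)$. Since $P$ is flat over $S$ and $K(y;P)$ resolves $P/(y)$,
$$\operatorname{Tor}^S_n(N,\hat T)=\operatorname{Tor}_n^P(N\otimes_SP,P/(y))=H_n(y;N\otimes_SP).$$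
For a finitely generated module over a noetherian local ring and $y$ in the maximal ideal, Koszul homology is rigid: $H_1=0$ implies $H_n=0$ for all $n\ge1$.
\end{proof}

\begin{lemma}[heights do not increase]\label{lem:height}
Let $S\to T$ be a local homomorphism of regular local rings and $J$ a proper ideal of $S$. Then $\operatorname{ht}(JT)\le\operatorname{ht}J$, with equality if $T$ is flat over $S$.
\end{lemma}

\begin{proof}
If $T$ is flat over $S$, the flat local maps $S\to T$ and $S/J\to T/JT$ have the same closed fiber, so $\dim T-\dim T/JT=\dim S-\dim S/J$, which is the equality of heights. In general, this case applied to $T\to\hat T$ lets us replace $T$ by $\hat T$. Factor the map as $S\to P\to\hat T=P/(y_1,\dots,y_\delta)$. Killing $\delta$ elements of the maximal ideal lowers the dimension by at most $\delta$, so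
$$\dim\hat T/J\hat T\ \ge\ \dim P/JP-\delta=\dim P-\operatorname{ht}J-\delta=\dim\hat T-\operatorname{ht}J.\qedhere$$
\end{proof}

The height can drop: in Example~\ref{ex:plane}, $(x,y)T_1=xT_1$.

\section{Maximal ideals that are radicals of finitely generated ideals}\label{sec:radical}

\begin{proposition}\label{prop:radical}
Let $(R,\mathfrak m)$ be a coherent local ind-regular ring with $\mathfrak m=\sqrt{(a_1,\dots,a_r)R}$, $r\ge1$. Then every finitely presented $R$-module has projective dimension at most $r$ if $R$ contains a field, and at most $r+1$ otherwise.
\end{proposition}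

The bound $r$ is attained by the residue field of a regular local ring of dimension $r$ containing a field. The hypothesis on $\mathfrak m$ says that the entries of a minimal resolution are nilpotent modulo $(a)$. In characteristic $p$, a power of Frobenius moves these entries into $(a)$, or into any power of it, and by flatness it preserves exactness.

\subsection{Towers, and the case of one element}\label{subsec:towers}

The local domain $R$ is of one of three types: $p=0$ in $R$ for a prime number $p$; or $R/\mathfrak m$ has characteristic $0$; or $R/\mathfrak m$ has characteristic $p>0$ and $p\neq0$ in $R$. It contains a field exactly in the first two cases. In the third case we add $p$ to the list, so that $r$ increases by one and $a_1=p$. With this convention, put $n=r+1$; we have to show that $G_n=0$ for the minimal free resolution $G$ of a finitely presented module. Coherence is used only for the existence of $G$.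

Exactness over $R$ is not visible over a single $T_l$, but by (L) the homology over $T_l$ dies over a later ring. We record what is needed as a finite amount of data, because such data can be reduced modulo a prime number, whereas $R$ itself cannot. A \emph{tower} consists of ring maps $A_0\to A_1\to\dots\to A_{r+2}$, elements $a_1,\dots,a_r\in A_0$, and a complex $G:G_{n+1}\to\dots\to G_0$ of free $A_0$-modules with chosen finite bases, such that
\begin{itemize}
\item[(T1)] there is $N\ge1$ with $x^N\in(a_1,\dots,a_r)A_1$ for every matrix entry $x$ of the differentials of $G$;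
\item[(T2)] $H_i(G\otimes A_j)\to H_i(G\otimes A_{j+1})$ is zero for $1\le i\le n$ and $1\le j\le r+1$.
\end{itemize}
The tower is \emph{regular local} if the $A_j$ are regular local rings, the maps are local, and the entries of $G$ and the $a_i$ lie in the maximal ideal of $A_0$.

Suppose that the minimal resolution has $G_n\neq0$. Its terms in degrees $\le n+1$ and the $a_i$ descend to some $T_0$; we keep the name $G$ for the descended complex. The entries and the $a_i$ lie in $\mathfrak m_0$, because $T_0\to R$ is local. Each entry has a power in $(a)R$, so (T1) holds over some $T_1$. Since $H_i(G\otimes R)=0$ for $1\le i\le n$, (L) yields $T_2,\dots,T_{r+2}$ one after another with (T2). We obtain a regular local tower $T_0\to\dots\to T_{r+2}$ with $G_n\neq0$, and we shall derive a contradiction.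

Here is the argument for $r=1$ in characteristic $p$, with $a=a_1\ne0$ in $R$ (if $a=0$, then $R$ is a field). We have $n=2$ and rings $T_0,\dots,T_3$ of characteristic $p$. Choose $q=p^e\ge N$, and let $D$ be the complex over $T_1$ obtained from $G\otimes T_1$ by raising all entries to the $q$-th power. Its entries lie in $aT_1$, and by (K) it still satisfies (T2). Let $\epsilon$ be a basis element of $D_2$. Then $d\epsilon=ax_1$ with $x_1\in D_1$, and $a\,dx_1=dd\epsilon=0$ gives $dx_1=0$, as $T_1$ is a domain. Over $T_2$ the cycle $x_1$ is a boundary, $x_1=dw$, so $\epsilon-aw$ is a cycle. Over $T_3$ this cycle is a boundary, $\epsilon-aw=dw'$. Hence $\epsilon\in\mathfrak m_3(D_2\otimes T_3)$, which is impossible for a basis element.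

The argument has two halves. First, $\epsilon$ is completed to the cycle $\epsilon+x_1\otimes\kappa_1$ of $D\otimes K(a;T_1)$. Then this cycle is killed, one Koszul degree at each step of the tower. For $r\ge2$ the first half meets an obstruction. From $d\epsilon=\sum a_ix_i$ one gets $\sum a_i\,dx_i=0$, a Koszul $1$-cycle, and nothing makes $a$ a regular sequence in $T_1$. The next lemma removes the obstruction by starting from high powers of the $a_i$, with an exponent that does not depend on $D$. This independence is what allows us to choose $q$ afterwards.

\subsection{Building and killing a cycle}\label{subsec:cycles}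

\begin{lemma}\label{lem:build}
Let $W$ be a noetherian ring, $a_1,\dots,a_r\in W$ and $n\ge1$. There is an integer $\tau=\tau(W,a,n)\ge1$ with the following property. If $D$ is a complex of finitely generated free $W$-modules in degrees $\ge0$ and $\epsilon\in D_n$ satisfies $d\epsilon\in(a_1^{\tau},\dots,a_r^{\tau})D_{n-1}$, then $D\otimes K(a;W)$ has an $n$-cycle with leading component $\epsilon$.
\end{lemma}

\begin{proof}
Write $a^s=(a_1^s,\dots,a_r^s)$ and call $K(a^s;W)$ the Koszul complex at level $s$. For $s'\ge s$ the algebra map $K(a^{s'};W)\to K(a^s;W)$, $\kappa_i\mapsto a_i^{s'-s}\kappa_i$, is a chain map and is the identity in degree $0$; these transition maps are compatible with composition. Call a system of modules $(M_s)$ with transition maps $M_{s'}\to M_s$ \emph{pro-zero} if for every $s$ there is $s'\ge s$ with $M_{s'}\to M_s$ zero. If $0\to M'_s\to M_s\to M''_s\to0$ are compatible exact sequences with pro-zero ends, the middle is pro-zero: choose $s'$ with $M'_{s'}\to M'_s$ zero and $s''$ with $M''_{s''}\to M''_{s'}$ zero; then $M_{s''}$ maps into $M'_{s'}$ and so to zero in $M_s$.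

\emph{Claim: $(H_j(a^s;W))_s$ is pro-zero for every $j\ge1$.} We induct on $r$; for $r=0$ these modules are zero. Let $b=(a_1,\dots,a_{r-1})$. The subcomplex $K(b^s;W)$ of $K(a^s;W)$ has quotient $K(b^s;W)\kappa_r$, and the connecting map is multiplication by $\pm a_r^s$. This gives exact sequences
$$0\to H_j(b^s;W)/a_r^sH_j(b^s;W)\to H_j(a^s;W)\to\bigl(0:_{H_{j-1}(b^s;W)}a_r^s\bigr)\to0,$$
compatible with the transition maps. On the left the transition map is induced by the one for $b$, and on the right it is the one for $b$ multiplied by $a_r^{s'-s}$. By induction the left term is pro-zero for $j\ge1$ and the right term for $j\ge2$. For $j=1$ fix $s$. Since $W$ is noetherian, there is $u$ such that every element of $W/(b^s)$ killed by a power of $a_r$ is killed by $a_r^u$. An element of $W/(b^{s'})$ killed by $a_r^{s'}$ projects to such an element, so the transition map on the right is zero once $s'-s\ge u$. The claim follows.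

Choose $1=\sigma_{n-1}\le\dots\le\sigma_1\le\sigma_0=\tau$ such that $H_j(a^{\sigma_{i-1}};W)\to H_j(a^{\sigma_i};W)$ is zero for all $j\ge1$ and $1\le i\le n-1$; only $j\le r$ matters. A sum $\sum_{j=0}^nx_j$ with $x_j\in D_{n-j}\otimes K_j$ is a cycle if and only if
$$(*)_j\qquad dx_j+(-1)^{n-j-1}\partial x_{j+1}=0\qquad(0\le j\le n-1).$$
Put $x_0=\epsilon$. At level $\sigma_0$ the hypothesis says $d\epsilon\in\partial(D_{n-1}\otimes K_1)$, which gives $x_1$ with $(*)_0$. Suppose that $x_0,\dots,x_j$, $1\le j\le n-1$, are found at level $\sigma_{j-1}$ with $(*)_i$ for $i<j$. By $(*)_{j-1}$, $\partial(dx_j)=d(\partial x_j)=\pm ddx_{j-1}=0$, so $dx_j$ is a $\partial$-cycle of $D_{n-j-1}\otimes K$ in Koszul degree $j\ge1$. Map everything to level $\sigma_j$. This preserves $x_0$ and the equations, and $dx_j$ becomes a $\partial$-boundary, because $D_{n-j-1}\otimes K$ is a finite direct sum of copies of $K$. This gives $x_{j+1}$ with $(*)_j$. The element $x_n$ is reached at level $\sigma_{n-1}=1$.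
\end{proof}

\begin{lemma}\label{lem:kill}
Let $n=r+1$, let $B_1\to\dots\to B_{r+2}$ be ring maps, $b_1,\dots,b_r\in B_1$, and $D$ a complex of finitely generated free $B_1$-modules such that $H_i(D\otimes B_j)\to H_i(D\otimes B_{j+1})$ is zero for $1\le i\le n$ and $1\le j\le r+1$. If $z_0$ is the leading component of an $n$-cycle of $D\otimes K(b;B_1)$, then the image of $z_0$ in $D_n\otimes B_{r+2}$ lies in $d(D_{n+1}\otimes B_{r+2})+(b)(D_n\otimes B_{r+2})$.
\end{lemma}

\begin{proof}
Let $X^j=D\otimes K(b;B_j)$ and let $F_lX^j$ be the subcomplex of Koszul degree $\le l$, so $F_{-1}X^j=0$ and $F_rX^j=X^j$. Then $H_n(F_lX^j/F_{l-1}X^j)=H_{n-l}(D\otimes B_j)\otimes K_l$. For $0\le l\le r$ we have $1\le n-l\le n$ (this is where $n>r$ is used), so the maps $X^j\to X^{j+1}$ are zero on these modules. Hence the image in $H_n(F_lX^{j+1})$ of a class in $H_n(F_lX^j)$ comes from $H_n(F_{l-1}X^{j+1})$. After the $r+1$ steps from $X^1$ to $X^{r+2}$, a class in $H_n(X^1)$ comes from $H_n(F_{-1}X^{r+2})=0$. So the cycle becomes the boundary of some $w=\sum w_l$, $w_l$ of Koszul degree $l$, and its leading component becomes $dw_0\pm\partial w_1$.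
\end{proof}

\subsection{Characteristic $p$}\label{subsec:charp}

\begin{lemma}\label{lem:charp}
In a regular local tower of rings of prime characteristic $p$ one has $G_n=0$.
\end{lemma}

\begin{proof}
Call the rings $T_j$ and suppose $G_n\neq0$. Let $\tau=\tau(T_1,a,n)$ and choose $q=p^e\ge Nr\tau$. Let $D^{(j)}$ be the base change of $G\otimes T_j$ along $F^e:T_j\to T_j$, $t\mapsto t^q$; its matrices have the entries $x^q$, so $D^{(j)}=D^{(1)}\otimes_{T_1}T_j$. By (K), $H_i(D^{(j)})=T_j\otimes_{F^e}H_i(G\otimes T_j)$. This module is generated by the elements $1\otimes h$, which go to zero in $H_i(D^{(j+1)})$ by (T2). So $D^{(1)}$ satisfies the hypothesis of Lemma~\ref{lem:kill}. By (T1), $x^q\in(a)^{r\tau}T_1\subset(a_1^\tau,\dots,a_r^\tau)T_1$, since a monomial of degree $r\tau$ in $r$ elements has an exponent $\ge\tau$. Lemma~\ref{lem:build} completes a basis element $\epsilon$ of $D_n^{(1)}$ to an $n$-cycle of $D^{(1)}\otimes K(a;T_1)$, and Lemma~\ref{lem:kill} gives $\epsilon\in\mathfrak m_{r+2}D_n^{(r+2)}$, a contradiction.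
\end{proof}

If $p=0$ in $R$, then $p=0$ in some $T_l$, and we take $T_0$ beyond this index. Lemma~\ref{lem:charp} then proves Proposition~\ref{prop:radical} in the first case.

\subsection{Residue characteristic zero}\label{subsec:char0}

Nonzero integers are units in $R$, hence in every $T_l$, as $T_l\to R$ is local; so $\mathbb Q\subset T_l$. To reduce modulo a prime number we need a tower of rings of finite type whose reductions are regular, and (P) provides it.

\emph{A tower of smooth $\mathbb Q$-algebras.} By (P) applied to $T_0$, the complex $G$ and the $a_i$ descend to a smooth $\mathbb Q$-algebra of finite type $A_0$ with a map $A_0\to T_0$. Suppose that $A_j$ is constructed, with a map to some $T_l$. By (L) there is $l'\ge l$ such that the finitely many cycles generating the $H_i(G\otimes A_j)$, $1\le i\le n$, are boundaries over $T_{l'}$; for $j=0$ we ask instead that $x^N\in(a)T_{l'}$ for all entries $x$. Write $T_{l'}$ as a filtered colimit of smooth algebras. Since $A_j$ is finitely presented over $\mathbb Q$, the map $A_j\to T_{l'}$ factors through one of them: lift the generators, and go on until the relations hold. At a later stage the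 cycles are boundaries (for $j=0$: the memberships $x^N\in(a)$ hold). Let $A_{j+1}$ be this stage. We obtain a tower $A_0\to\dots\to A_{r+2}$ of smooth $\mathbb Q$-algebras of finite type with compatible maps to $R$, under which the entries and the $a_i$ go into $\mathfrak m$.

\emph{Spreading out.} Choose, for $j=0,1,\dots,r+2$ in turn, a finitely generated subring $\mathcal A_j\subset A_j$ that contains generators of $A_j$ over $\mathbb Q$ and the image of $\mathcal A_{j-1}$; let $\mathcal A_0$ contain the entries and the $a_i$, and $\mathcal A_1$ the coefficients in (T1). Then $\mathcal A_j\otimes\mathbb Q=A_j$, the complex $G$ is defined over $\mathcal A_0$, and (T1) holds. We improve the $\mathcal A_j$ by inverting an integer $m\geq1$ in all of them. First, $\mathcal A_j$ is torsion free, so flat, and of finite type over $\mathbb Z$; it is therefore smooth over $\mathbb Z$ at each prime where the fiber is smooth, and the non-smooth locus is a closed set $V(J)$. It misses the generic fiber $\operatorname{Spec}A_j$, so $(\mathcal A_j/J)\otimes\mathbb Q=0$ and $J$ contains a positive integer. Second, the $\mathbb Z$-torsion of $H_i(G\otimes\mathcal A_j)$,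 $0\le i\le n$, is a finitely generated $\mathcal A_j$-module, so it is killed by a positive integer. Inverting the product $m$ of these integers, we may assume that the $\mathcal A_j$ are smooth over $\mathbb Z[1/m]$ and that these homology modules are torsion free. Then $H_i(G\otimes\mathcal A_j)$ embeds in $H_i(G\otimes\mathcal A_j)\otimes\mathbb Q=H_i(G\otimes A_j)$, so (T2) holds for the $\mathcal A_j$.

\emph{Reduction modulo $p$.} Let $\mathfrak n$ be a maximal ideal of $\mathcal A_{r+2}$ containing the preimage of $\mathfrak m$. A field that is finitely generated as a ring is finite, so $\mathfrak n$ contains a prime number $p$, and $p\nmid m$ because $m$ is a unit. In the long exact sequence of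
$$0\to G\otimes\mathcal A_j\xrightarrow{\,p\,}G\otimes\mathcal A_j\to G\otimes\mathcal A_j/p\to0$$
multiplication by $p$ is injective on $H_{i-1}(G\otimes\mathcal A_j)$, so $H_i(G\otimes\mathcal A_j/p)=H_i(G\otimes\mathcal A_j)/p$ for $1\le i\le n$, and (T2) holds for the $\mathcal A_j/p$. Let $\mathfrak n_j$ be the preimage of $\mathfrak n$ in $\mathcal A_j$ and $T_j'=(\mathcal A_j/p)_{\mathfrak n_j}$. These are localizations of smooth $\mathbb F_p$-algebras, hence regular local rings of characteristic $p$, and the maps between them are local. Condition (T1) persists. So does (T2), since $H_i(G\otimes T'_j)$ is generated by the image of $H_i(G\otimes\mathcal A_j/p)$. The entries and the $a_i$ map into $\mathfrak m$, so they lie in $\mathfrak n_0$. This is a regular local tower of characteristic $p$ with $G_n\ne0$, contradicting Lemma~\ref{lem:charp}.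

\subsection{Mixed characteristic}\label{subsec:mixed}

Now $p\ne0$ in all $T_j$, and Frobenius is a ring map only modulo $p$. Over $T_1/p$ we can still twist $G$ by Frobenius and build a cycle, since Lemma~\ref{lem:build} needs only a noetherian ring. We cannot kill it there: the rings $T_j/p$ need not be regular, and (T2) gives no information about them. So we reverse the roles. Instead of twisting the complex, we untwist the cycle, to get a cycle for $G$ itself and for $q$-th roots of the $a_i$. This requires a ring in which Frobenius can be inverted modulo $p$, flat over $T_1$ so that (T2) survives.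

\begin{lemma}\label{lem:cover}
Let $(T,\mathfrak m_T,\kappa)$ be a regular local ring with $\operatorname{char}\kappa=p>0$ and $p\ne0$ in $T$. There is a flat $T$-algebra $B$ with $B/\mathfrak m_TB\neq0$ such that for every $q=p^e$ there is a nonzerodivisor $\pi\in B$ with $\pi^qB=pB$ for which $b\mapsto b^q$ induces a ring isomorphism $\Phi:B/\pi B\to B/pB$.
\end{lemma}

\begin{proof}
The completion $\hat T$ is flat over $T$, has maximal ideal $\mathfrak m_T\hat T=(x_1,\dots,x_d)$ with $d=\dim T$, and $p\neq0$ in $\hat T$. So we may assume that $T$ is complete.

\emph{Presentation of $T$.} A Cohen ring of a field $\kappa$ of characteristic $p$ is a complete discrete valuation ring $\Lambda$ with maximal ideal $p\Lambda$ and residue field $\kappa$. By Cohen's structure theorem there is a surjection $\Lambda[[X_1,\dots,X_d]]\to T$ with $X_i\mapsto x_i$. Write $p=\sum x_ic_i$ in $T$, lift $c_i$ to $C_i$, and put $f=\sum X_iC_i$. Then $p-f$ lies in the kernel, and $p-f,X_1,\dots,X_d$ generate the maximal ideal $(p,X)$ of the regular local ring $\Lambda[[X]]$ of dimension $d+1$. So $\Lambda[[X]]/(p-f)$ is a regular local ring of dimension $d$. It is a domain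 that surjects onto the $d$-dimensional ring $T$, so $T=\Lambda[[X]]/(p-f)$.

\emph{The ring $B$.} Let $\kappa'$ be the perfect closure of $\kappa$ and $\Lambda'=W(\kappa')$ its ring of Witt vectors, a Cohen ring of $\kappa'$. Because $\Lambda$ is a Cohen ring, $\kappa\to\kappa'$ lifts to a local map $\Lambda\to\Lambda'$. The map $\Lambda[[X]]\to\Lambda'[[X]]$ is flat by the local criterion, since $\operatorname{Tor}_1^{\Lambda[[X]]}(\kappa,\Lambda'[[X]])=H_1(p,X;\Lambda'[[X]])=0$. The ring $A_s=\Lambda'[[X_1^{1/p^s},\dots,X_d^{1/p^s}]]$ is free over $\Lambda'[[X]]$ on the monomials with exponents in $\{0,1/p^s,\dots,(p^s-1)/p^s\}$. So $A_\infty=\bigcup_sA_s$ is flat over $\Lambda[[X]]$. It is a union of local rings along local maps, hence local. Taking the constant term is a ring map $A_\infty\to\Lambda'$; its kernel $\mathfrak X$ is contained in the maximal ideal. Put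
$$B=A_\infty/(p-f)=A_\infty\otimes_{\Lambda[[X]]}T.$$
Then $B$ is flat over the domain $T$, so $p$ is a nonzerodivisor on $B$, and $B/\mathfrak m_TB=A_\infty/(p,X_1,\dots,X_d)\neq0$. The ring $\bar A=A_\infty/pA_\infty=\bigcup_s\kappa'[[X^{1/p^s}]]$ is a domain in which $\sum c_\alpha X^\alpha$ is the $p$-th power of $\sum c_\alpha^{1/p}X^{\alpha/p}$. So Frobenius is an automorphism of $\bar A$.

\emph{The element $\pi$.} Fix $q$. In $\bar A$ let $\bar h=\bar f^{1/q}=\sum X_i^{1/q}\bar C_i^{1/q}$, and lift it to $g=\sum X_i^{1/q}\gamma_i\in\mathfrak X$. Then $g^q=f+pu$ with $u\in A_\infty$. Since $g,f\in\mathfrak X$ and $A_\infty/\mathfrak X=\Lambda'$ has no $p$-torsion, $u\in\mathfrak X$, so $1+u$ is a unit. Let $\pi$ be the image of $g$ in $B$. As $f=p$ in $B$, we get $\pi^q=p(1+u)$. Thus $\pi^qB=pB$, the element $\pi$ is a nonzerodivisor, and $p\in\pi B$. It follows that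
$$B/\pi B=A_\infty/(p,f,g)=\bar A/(\bar h^q,\bar h)=\bar A/(\bar h),\qquad B/pB=\bar A/(\bar f)=\bar A/(\bar h^q).$$
The automorphism $b\mapsto b^q$ of $\bar A$ carries the ideal $(\bar h)$ onto $(\bar h^q)$ and induces $\Phi$.
\end{proof}

We finish the proof of Proposition~\ref{prop:radical}. Recall that $a_1=p$, and write $a'=(a_2,\dots,a_r)$. Let $W=T_1/pT_1$, $\tau=\tau(W,a',n)$, $q=p^e\ge Nr\tau$, and take $B$, $\pi$, $\Phi$ from Lemma~\ref{lem:cover} for $T=T_1$ and this $q$.

\emph{A cycle modulo $p$.} Let $D$ be the base change of $G$ along the ring map $T_0\to W$, $t\mapsto t^q\bmod p$. By (T1), and since $a_1=0$ in $W$, its entries lie in $(a')^{r\tau}W\subset(a_2^\tau,\dots,a_r^\tau)W$. For a basis element $\epsilon$ of $G_n$, Lemma~\ref{lem:build} gives an $n$-cycle of $D\otimes K(a';W)$ with leading component $\epsilon$. Map it to $D\otimes_WK(a';B/pB)$.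

\emph{Untwisting.} Since $\Phi$ is onto, there are $\alpha_2,\dots,\alpha_r\in B$ with $\alpha_i^q\equiv a_i\bmod pB$. Let $L=G\otimes K(\alpha_2,\dots,\alpha_r;B)$. The matrices of $L/\pi L$ have the entries $\pm x$, $\pm\alpha_i$ and $0$, and $\Phi$ sends them to the corresponding entries $\pm x^q$, $\pm a_i$ and $0$ of $D\otimes_WK(a';B/pB)$. Applying $\Phi^{-1}$ to the coordinates of our cycle, we get an $n$-cycle of $L/\pi L$ with leading component $\epsilon$.

\emph{Lifting to $B$.} Lift this cycle to $y\in L_n$ and let $\delta$ be the differential of $L$. Then $\delta y=\pi y'$ with $y'\in L_{n-1}$, and $\pi\,\delta y'=0$ gives $\delta y'=0$, because $\pi$ is a nonzerodivisor on the free module $L_{n-2}$. So $y+(-1)^ny'\otimes\kappa$ is an $n$-cycle of $L\otimes K(\pi;B)=G\otimes K(\alpha_2,\dots,\alpha_r,\pi;B)$, where $\partial\kappa=\pi$. Its leading component is $\epsilon+\pi\epsilon'$ for some $\epsilon'\in G_n\otimes B$. The element $\pi$ has become the $r$-th Koszul element; this is why $p$ had to be added to the list.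

\emph{Killing the cycle.} Put $B_j=B\otimes_{T_1}T_j$ for $j\ge1$. It is flat over $T_j$, so $H_i(G\otimes B_j)=H_i(G\otimes T_j)\otimes_{T_j}B_j$ is generated by the image of $H_i(G\otimes T_j)$, and (T2) holds for the $B_j$. Lemma~\ref{lem:kill} shows that $\epsilon\in J\,(G_n\otimes B_{r+2})$, where $J\subset B_{r+2}$ is the ideal generated by $\pi,\alpha_2,\dots,\alpha_r$ and the entries of $G$. As $\epsilon$ is a basis element, $J=B_{r+2}$. On the other hand $B_{r+2}$ maps onto $B\otimes_{T_1}k_{r+2}=(B/\mathfrak m_1B)\otimes_{k_1}k_{r+2}$, which is a nonzero ring. In it the entries of $G$, the $a_i$ and $p$ are zero, as they lie in $\mathfrak m_1$; and $\pi$ and the $\alpha_i$ are nilpotent, as $\pi^q\in pB$ and $\alpha_i^q\in a_i+pB$. So the image of $J$ consists of nilpotent elements and is a proper ideal. This contradiction completes the proof of Proposition~\ref{prop:radical}. \qed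

\section{Descent of acyclicity}\label{sec:descent}

Throughout this section $(R,\mathfrak m)=\varinjlim T_l$ is a local ind-regular ring; it is not assumed coherent. We fix an index, called $0$, and consider only $l\ge0$.

\begin{proposition}\label{prop:descent}
Let $C:0\to C_s\to\dots\to C_0$ be a complex of finitely generated free $T_0$-modules. If $C\otimes_{T_0}R$ is acyclic, then $C$ is acyclic.
\end{proposition}

Consider $C=K(u,v;T_0)$ with $u,v\in\mathfrak m_0$. If $C$ is not acyclic, then $\operatorname{ht}(u,v)\le1$, so $(u,v)$ lies in a prime of height at most one, which is principal because regular local rings are factorial. Write $u=wu'$, $v=wv'$ with $w\in\mathfrak m_0$. If $C\otimes R$ were acyclic, the relation $(v',-u')$ would be a multiple $c\,(v,-u)=cw\,(v',-u')$ of the Koszul relation. Since $1-cw$ is a unit of $R$, we would get $u'=v'=0$ in $R$, and the map $K_2\to K_1$ would be zero over $R$, not injective. So the mechanism is that a defect of height over $T_0$ remains visible over $R$. It depends on the maps being local: $K(x,x;k[x]_{(x)})$ has the non-bounding cycle $\kappa_1-\kappa_2$, and it becomes exact over $k(x)$. The converse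 of the proposition fails, as $0\to T_0\xrightarrow{x}T_0$ shows for $T_0=k[x]_{(x)}\to R=k$.

In general, (BE) asks for lower bounds on the heights of determinantal ideals of $C$. Over the non-noetherian ring $R$ we measure the depth of an ideal $I$ by the vanishing of $H^t_I(R)$. Lemma~\ref{lem:BEnec} derives this vanishing from the acyclicity of $C\otimes R$, and Proposition~\ref{prop:heightbound} converts it into heights over $T_0$.

\subsection{Acyclic complexes and \v{C}ech cohomology}

\begin{lemma}\label{lem:BEnec}
Let $A$ be a domain and $C:0\to C_s\to\dots\to C_0$ an acyclic complex of finitely generated free $A$-modules with differentials $\varphi_k:C_k\to C_{k-1}$. Put $\rho_k=\sum_{j\ge k}(-1)^{j-k}\operatorname{rk}C_j$. Then $\rho_k$ is the rank of $\varphi_k$ over the fraction field for $1\le k\le s$, and $I=I_{\rho_i}(\varphi_i)$ satisfies $H^t_I(A)=0$ for $t<i$, for each $1\le i\le s$.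
\end{lemma}

\begin{proof}
Over the fraction field, $\operatorname{rk}C_k=\operatorname{rank}\varphi_k+\operatorname{rank}\varphi_{k+1}$ for $k\ge1$, which gives the first claim by descending induction. Suppose that $H^t_I(A)\ne0$ for some $t<i$, and let $g<i$ be the least such $t$. The plan is to localize at a prime $Q\supset I$ at which the part of $C$ in degrees $\ge g$ splits; then $I$ becomes the unit ideal, which is absurd.

\emph{Choice of $Q$.} In the noetherian case one would take an associated prime of $\Gamma=H^g_I(A)$. Here choose $0\ne z\in\Gamma$ and a prime $Q$ minimal over $\operatorname{ann}z$. By (C1) a power of $I$ kills $z$, so $I\subset Q$. Also $z/1\neq0$ in $\Gamma_Q$, and $QA_Q$ is the radical of $(\operatorname{ann}z)A_Q$. If $w$ is a finite subset of $QA_Q$, some power of the ideal $(w)$ kills $z/1$; if $e\geq0$ is the largest integer with $(w)^e(z/1)\neq0$, any nonzero element of $(w)^e(z/1)$ is killed by $w$. Replace $A$, $C$, $\Gamma$ by their localizations at $Q$. By (C3), $A$ is now a local domain with maximal ideal $Q\supset I$, $H_I^t(A)=0$ for $t<g$, and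
\begin{equation}\label{eq:socle}
\text{every finite subset of $Q$ kills a nonzero element of }\Gamma=H^g_I(A).
\end{equation}

\emph{Injectivity on $H^g_I$.} Let $B_k=\operatorname{im}\varphi_k\subset C_{k-1}$ and $B_{s+1}=0$, so that $0\to B_{k+1}\to C_k\to B_k\to0$ is exact for $1\le k\le s$. We claim that $H^t_I(B_k)=0$ for $t<\min(k,g)$. For $k=1$ only $t=0<g$ occurs, and $H^0_I(B_1)\subset H^0_I(C_0)=0$. If the claim holds for $k$ and $t<\min(k+1,g)$, both outer terms of $H^{t-1}_I(B_k)\to H^t_I(B_{k+1})\to H^t_I(C_k)$ vanish. It follows that $H^g_I(B_k)\to H^g_I(C_{k-1})$ is injective for $g+1\le k\le s$. For $k\ge2$ its kernel is a quotient of $H^{g-1}_I(B_{k-1})$, which vanishes since $g-1<\min(k-1,g)$. For $k=1$ we have $g=0$, and $H^0_I$ is left exact.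

\emph{Splitting.} We show by descending induction on $k$, from $s$ to $g+1$, that $B_k$ is a free direct summand of $C_{k-1}$. The module $B_{k+1}$ is a direct summand of $C_k$, so $B_k\cong C_k/B_{k+1}$ is finitely generated projective, hence free. By (C3) the inclusion $\iota:B_k\to C_{k-1}$ induces the injective map $\iota\otimes\Gamma=H^g_I(\iota)$. Suppose that $\iota\otimes A/Q$ is not injective. Then there is $\beta\in B_k\setminus QB_k$ with $\iota(\beta)\in QC_{k-1}$, and $\beta$ is part of a basis of $B_k$. By \eqref{eq:socle} some $z'\neq0$ in $\Gamma$ is killed by the coordinates of $\iota(\beta)$. Then $\beta\otimes z'\ne0$ and $\iota(\beta)\otimes z'=0$, a contradiction. So $\iota$ carries a basis of $B_k$ to elements that are independent modulo $Q$, that is, to part of a basis of $C_{k-1}$.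

Since $g+1\le i\le s$, the module $B_i$ is a free summand of $C_{i-1}$ of rank $\rho_i$. Then $\varphi_i\otimes A/Q$ has rank $\rho_i$, so some $\rho_i\times\rho_i$ minor is not in $Q$, contradicting $I\subset Q$.
\end{proof}

\subsection{A map of Ext modules that is not zero}

To bound heights we test the vanishing of $H^t_I(R)$ against $T_0/Q$ for a prime $Q\supset I_0$ of height $h$: it will force $\operatorname{Ext}^h_{T_0}(T_0/Q,R)=0$, so that $\operatorname{Ext}^h_{T_0}(T_0/Q,T_0)$ dies at a finite stage. The following noetherian statement forbids this.

\begin{proposition}\label{prop:ext}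
Let $S\to T$ be a local homomorphism of regular local rings and $Q$ a prime of $S$ with $\operatorname{ht}Q=\operatorname{ht}(QT)=h$. Then the natural map $\operatorname{Ext}^h_S(S/Q,S)\to\operatorname{Ext}^h_S(S/Q,T)$ is not zero.
\end{proposition}

If $Q$ is generated by a regular sequence $b_1,\dots,b_h$, the Koszul resolution gives $\operatorname{Ext}_S^h(S/Q,X)=X/(b)X$, and the map is $S/Q\to T/QT$, $1\mapsto1\neq0$. In general we compare $Q$ with a regular sequence contained in it. The vanishing of the map then becomes an inclusion of ideals in a Gorenstein ring, and duality turns this inclusion into a monomial relation excluded by (MT).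

\begin{proof}
Let $E=\operatorname{Ext}_S^h(S/Q,S)$ and suppose that $E\to\operatorname{Ext}^h_S(S/Q,T)$ is zero.

\emph{Step 1: reduction to a surjection.} Let $Q_1$ be a prime of $T$ of height $h$ containing $QT$; it is minimal over $QT$. Let $\mathfrak q_0\supset Q$ be its preimage in $S$, and $T'$ the completion of $T_{Q_1}$. This is a regular local ring of dimension $h$, and $T'/QT'$ has finite length. Factor the local map $S_{\mathfrak q_0}\to T'$ by (CF) as $S_{\mathfrak q_0}\to P\to T'=P/(y)$, with $y=y_1,\dots,y_\delta$ a regular sequence in the complete regular local ring $P$. Then $\dim P=h+\delta$, and $\operatorname{ht}(QP)=\operatorname{ht}(QS_{\mathfrak q_0})=h$ by Lemma~\ref{lem:height}. So $D=P/QP$ has dimension $\delta$, and $y$ is a system of parameters of $D$, because $D/(y)D=T'/QT'$ has finite length. This is where $\operatorname{ht}(QT)=h$ is used.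

Let $F$ be a finite free resolution of $S/Q$ over $S$. As $P$ is flat over $S$, the complex $F\otimes_SP$ resolves $D$. Hence $\operatorname{Ext}^h_S(S/Q,X)=\operatorname{Ext}^h_P(D,X)$ for every $P$-module $X$, and $\operatorname{Ext}^h_P(D,P)=E\otimes_SP$ is generated over $P$ by the image of $E$. The maps $S\to P\to T'$ and $S\to T\to T'$ agree, so the composite $E\to\operatorname{Ext}_P^h(D,P)\to\operatorname{Ext}^h_P(D,T')$ factors through $E\to\operatorname{Ext}_S^h(S/Q,T)$ and is zero. By $P$-linearity, $\operatorname{Ext}_P^h(D,P)\to\operatorname{Ext}^h_P(D,T')$ is zero.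

\emph{Step 2: comparison with a complete intersection.} The ideal $QT'$ contains a system of parameters of $T'$ (high powers of any given one); lift it to $b_1,\dots,b_h\in QP$. Then $P/(b,y)=T'/(b)T'$ has finite length, so the $h+\delta$ elements $b,y$ form a system of parameters of $P$, hence a regular sequence. Let $A=P/(b)$ and $\mathfrak q=QA$, so that $D=A/\mathfrak q$, $\dim A=\delta$, and $y$ is an $A$-regular system of parameters. The surjections $A\to D$ and $P\to T'$ give a commutative square
$$\begin{array}{ccc}\operatorname{Ext}^h_P(D,P)&\longrightarrow&\operatorname{Ext}^h_P(A,P)\\ \downarrow{\scriptstyle 0}&&\downarrow\\ \operatorname{Ext}^h_P(D,T')&\longrightarrow&\operatorname{Ext}^h_P(A,T').\end{array}$$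
So the image of the top map lies in the kernel of the right map. The Koszul resolution $K(b;P)$ of $A$ gives $\operatorname{Ext}^h_P(A,X)=X/(b)X$, naturally in $X$; the right map becomes the projection $A\to T'/(b)T'=A/(y)A$, with kernel $(y)A$. Rees' theorem says that, for the $P$-regular sequence $b$ of length $h$, there are isomorphisms $\operatorname{Ext}^h_P(L,P)\cong\operatorname{Hom}_A(L,A)$ natural in the $A$-module $L$. The top map becomes $\operatorname{Hom}_A(A/\mathfrak q,A)\to\operatorname{Hom}_A(A,A)=A$, with image $0:_A\mathfrak q$. The two identifications of $\operatorname{Ext}^h_P(A,P)$ with $A$ differ by an $A$-linear automorphism of $A$, that is, by a unit, which preserves ideals. Therefore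
\begin{equation}\label{eq:colon}
0:_A\mathfrak q\ \subset\ (y)A.
\end{equation}
For $\delta=0$ this is already absurd, since the proper ideal $\mathfrak q$ kills the nonzero socle of the artinian ring $A$.

\emph{Step 3: duality.} The ring $A$ is complete and Gorenstein, being the quotient of a complete regular local ring by a regular sequence. So
$$H=H^\delta_{\mathfrak m_A}(A)=\varinjlim_tA/(y_1^t,\dots,y_\delta^t),$$
with transition maps given by multiplication by $y_1\cdots y_\delta$, is the injective hull of the residue field of $A$. As $y$ is $A$-regular, the transition maps are injective. Hence the image $\eta\in H$ of $1\in A/(y)$ has annihilator $(y)A$, and $(0:_A\mathfrak q)\,\eta=0$ by \eqref{eq:colon}. By Matlis duality over the complete ring $A$, the module $H$ is faithful and every submodule $U\subset H$ satisfies $U=0:_H\operatorname{ann}_AU$. For $U=\mathfrak qH$ faithfulness gives $\operatorname{ann}_AU=0:_A\mathfrak q$, so $\eta\in\mathfrak qH$. Thus $\eta$ maps to zero in $H/\mathfrak qH=H\otimes_AD=\varinjlim_tD/(y_1^t,\dots,y_\delta^t)$. This means that $(y_1\cdots y_\delta)^t\in(y_1^{t+1},\dots,y_\delta^{t+1})D$ for some $t$, contradicting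 (MT).
\end{proof}

\subsection{From \v{C}ech cohomology to heights}

\begin{proposition}\label{prop:heightbound}
Let $I_0$ be a proper ideal of $T_0$ and $I=I_0R$. If $H^t_I(R)=0$ for all $t<j$, then $\operatorname{ht}(I_0T_l)\ge j$ for all $l\ge0$.
\end{proposition}

\begin{proof}
The ideals $I_0T_l\subset\mathfrak m_l$ are proper. Let $h=\min_{l\ge0}\operatorname{ht}(I_0T_l)$ and suppose $h<j$. Replacing $T_0$ by a ring $T_l$ at which the minimum is attained, and $I_0$ by $I_0T_l$, we may assume $\operatorname{ht}I_0=h$. Let $Q\supset I_0$ be a prime of $T_0$ of height $h$. By the minimality of $h$ and Lemma~\ref{lem:height},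
$$h\le\operatorname{ht}(I_0T_l)\le\operatorname{ht}(QT_l)\le h\qquad\text{for all }l\ge0.$$

We show that $\operatorname{Ext}^h_{T_0}(T_0/Q,R)=0$. Let $F$ be a finite free resolution of $T_0/Q$ over $T_0$, let $c$ generate $I_0$, and let $Y=\check C(c)\otimes_{T_0}R$. We compute the cohomology of the total complex $\operatorname{Hom}_{T_0}(F,Y)$ in two ways. The projection $Y\to Y^0=R$ induces a surjection $\operatorname{Hom}(F,Y)\to\operatorname{Hom}(F,R)$. Its kernel is filtered by shifts of the complexes $\operatorname{Hom}(F,R_\gamma)$, where $\gamma=c_{i_1}\cdots c_{i_v}$, $v\ge1$. Since $\gamma\in Q$, the complex $F_\gamma$ is a finite free resolution of $(T_0/Q)_\gamma=0$, hence contractible, and so is $\operatorname{Hom}(F,R_\gamma)=\operatorname{Hom}_{(T_0)_\gamma}(F_\gamma,R_\gamma)$. By the filtration principle the kernel is exact, and $H^h(\operatorname{Hom}(F,Y))=\operatorname{Ext}^h_{T_0}(T_0/Q,R)$. Now filter by the degree $u\ge0$ of $F$. The quotients are shifts of $\operatorname{Hom}(F_u,Y)$ and contribute $H^{h-u}_I(R)^{\operatorname{rk}F_u}$ to degree $h$. These modules vanish since $h-u<j$.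

Apply (L) to the complex $\operatorname{Hom}_{T_0}(F,T_0)$ of finitely generated free modules, whose base change to a $T_0$-algebra $X$ computes $\operatorname{Ext}_{T_0}(T_0/Q,X)$. We find $l$ such that $\operatorname{Ext}^h_{T_0}(T_0/Q,T_0)\to\operatorname{Ext}^h_{T_0}(T_0/Q,T_l)$ is zero. As $\operatorname{ht}(QT_l)=h$, this contradicts Proposition~\ref{prop:ext}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:descent}]
Let $\varphi_i$ be the differentials of $C$ and $\rho_i$ as in Lemma~\ref{lem:BEnec}, with $\rho_{s+1}=0$. Over the fraction field of $R$ the map $\varphi_i$ has rank $\rho_i$, so some $\rho_i\times\rho_i$ minor of $\varphi_i$ is nonzero in $R$, hence in $T_0$. Thus $\operatorname{rank}\varphi_i\ge\rho_i$ over the fraction field of $T_0$. Since $C$ is a complex, $\operatorname{rank}\varphi_i+\operatorname{rank}\varphi_{i+1}\le\operatorname{rk}C_i=\rho_i+\rho_{i+1}$ for $1\le i\le s$. Therefore $\operatorname{rank}\varphi_i=\rho_i$, and the rank condition of (BE) holds. If $I_0=I_{\rho_i}(\varphi_i)$ is a proper ideal of $T_0$, Lemma~\ref{lem:BEnec} applied to $C\otimes R$ gives $H^t_{I_0R}(R)=0$ for $t<i$, and Proposition~\ref{prop:heightbound}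 gives $\operatorname{grade}I_0=\operatorname{ht}I_0\ge i$. By (BE), $C$ is acyclic.
\end{proof}

\section{Rigidity, regularity and coherence}\label{sec:main}

Let $R=\varinjlim R_i$ with $R_i$ noetherian regular.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
\emph{Localization.} By Lemma~\ref{lem:finitepd}, the modules $\operatorname{Tor}_n^{R_i}(N,R)$ are the homology modules of a bounded complex of finitely generated projective $R$-modules. Since $R$ is coherent, $E=\bigoplus_{n\ge1}\operatorname{Tor}_n^{R_i}(N,R)$ is finitely presented and $\mathfrak f=\operatorname{ann}_RE$ is finitely generated. Suppose $E\neq0$. Let $\mathfrak p$ be a prime minimal over $\mathfrak f$; then $E_{\mathfrak p}\neq0$ and $\mathfrak pR_{\mathfrak p}=\sqrt{\mathfrak fR_{\mathfrak p}}$. Put $T_l=(R_l)_{\mathfrak p_l}$ and $S=T_i$. We have $\operatorname{Tor}_n^{R_i}(N,R)_{\mathfrak p}=\operatorname{Tor}_n^{S}(N_{\mathfrak p_i},R_{\mathfrak p})$. After replacing $R$ and $N$ by their localizations, $R=\varinjlim T_l$ is a coherent local ind-regular ring whose maximal ideal is the radical of a finitely generated ideal, $N$ is a finitely generated $S$-module, $\operatorname{Tor}_1^S(N,R)=0$,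 and $\operatorname{Tor}_n^S(N,R)\neq0$ for some $n\geq2$.

\emph{A finite resolution over $R$.} Let $F$ be a finite free resolution of $N$ over $S$ and $G=F\otimes_SR$. Since $H_1(G)=0$, the sequence $G_2\to G_1\to G_0$ is exact. The kernel of $G_2\to G_1$ is finitely presented, and its minimal free resolution is finite by Proposition~\ref{prop:radical}. Splicing, we get an acyclic complex of finitely generated free $R$-modules
$$0\to G'_s\to\dots\to G'_3\to G_2\to G_1\to G_0 .$$

\emph{Descent.} This complex descends to a complex $C$ over some $T=T_l$, $l\ge i$, whose part in degrees $\le2$ is $(F_2\to F_1\to F_0)\otimes_ST$. By Proposition~\ref{prop:descent}, $C$ is acyclic. Hence $\operatorname{Tor}_1^S(N,T)=H_1(F\otimes_ST)=H_1(C)=0$, and $F\otimes_ST$ is acyclic by Lemma~\ref{lem:rigid}. So both $F\otimes_ST$ and $C$ are free resolutions of $N\otimes_ST$ over $T$, and for $n\ge1$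
$$\operatorname{Tor}_n^S(N,R)=H_n\bigl((F\otimes_ST)\otimes_TR\bigr)=\operatorname{Tor}_n^T(N\otimes_ST,R)=H_n(C\otimes_TR)=0.$$
This is a contradiction.
\end{proof}

The hypothesis of part (a) can always be arranged by moving up in the system.

\begin{lemma}\label{lem:tor1}
Let $\varphi:R_i^b\to R_i^a$ be a matrix with cokernel $N$, and suppose that the kernel of $\varphi_R=\varphi\otimes R$ is finitely generated. Then $\operatorname{Tor}_1^{R_j}(N\otimes_{R_i}R_j,R)=0$ for some $j\ge i$.
\end{lemma}

\begin{proof}
Let $\psi$ be a matrix over $R$ whose columns generate $\ker\varphi_R$. It descends to some $R_j$, $j\ge i$, with $\varphi\psi=0$ over $R_j$. Let $Z=\ker(\varphi:R_j^b\to R_j^a)$. A free resolution of $N\otimes_{R_i}R_j$ that begins with $\varphi$ and a surjection onto $Z$ gives $\operatorname{Tor}_1^{R_j}(N\otimes_{R_i}R_j,R)=\ker\varphi_R/\operatorname{im}(Z\otimes R\to R^b)$. This is zero because $Z$ contains the columns of $\psi$.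
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
A finitely presented $R$-module is $M=N\otimes_{R_i}R$, where $N$ is the cokernel of a matrix $\varphi$ over some $R_i$. By coherence $\ker\varphi_R$ is finitely generated. By Lemma~\ref{lem:tor1} and part (a), there is $j\geq i$ such that $N_j=N\otimes_{R_i}R_j$ satisfies $\operatorname{Tor}_n^{R_j}(N_j,R)=0$ for all $n\ge1$. A finite projective resolution of $N_j$ over $R_j$, which exists by Lemma~\ref{lem:finitepd}, therefore stays acyclic over $R$, and $\operatorname{pd}_RM\le\operatorname{pd}_{R_j}N_j<\infty$. Finitely generated ideals of $R$ are finitely presented, so $R$ is regular.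
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:coherence}]
(3) contains (2) as the case $n=1$.

(2)$\Rightarrow$(1). Let $\mathfrak a=\mathfrak a_iR$ be a finitely generated ideal, with $\mathfrak a_i\subset R_i$. Take $j$ as in (2) for $N=R_i/\mathfrak a_i$, and put $\mathfrak a_j=\mathfrak a_iR_j$. The map $\mathfrak a_j\otimes_{R_j}R\to R$ has image $\mathfrak a$ and kernel $\operatorname{Tor}_1^{R_j}(R_j/\mathfrak a_j,R)=0$. So $\mathfrak a\cong\mathfrak a_j\otimes_{R_j}R$, which is finitely presented because $R_j$ is noetherian.

(1)$\Rightarrow$(2). Apply Lemma~\ref{lem:tor1} to a presentation matrix of $N$; the kernel of $\varphi_R$ is finitely generated by coherence.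

(2)$\Rightarrow$(3). Since (2) implies (1), Theorem~\ref{thm:main}(a) applies to $N\otimes_{R_i}R_j$, and the same $j$ works.
\end{proof}

In Example~\ref{ex:space}, condition (2) fails for $N=T_0/(y_0,z_0)$: the formula in the proof of Lemma~\ref{lem:tor1} identifies $\operatorname{Tor}_1^{T_j}(N\otimes T_j,R)$ with $\bigcup_nR\,(z_n,-y_n)$ modulo $R\,(z_j,-y_j)$, which is nonzero for every $j$.

\section{The weak global dimension}\label{sec:wgldim}

\begin{proof}[Proof of Theorem~\ref{thm:wgldim}]
Since $I\neq R$, the ideal $I_0$ is proper. Let $h=\min_{l\ge l_0}\operatorname{ht}(I_0T_l)$. For $l\ge l_0$ we have $\operatorname{grade}(I_0T_l)=\operatorname{ht}(I_0T_l)\ge h$, so $H^t_{I_0}(T_l)=0$ for $t<h$ by (C4). Passing to the limit, $H^t_I(R)=0$ for $t<h$. If also $H^h_I(R)=0$, Proposition~\ref{prop:heightbound} with $j=h+1$ would give $\operatorname{ht}(I_0T_l)\ge h+1$ for all $l\geq l_0$, which is false. So $\operatorname{gr}(I)=h$.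

Let $R$ be coherent. Every finitely generated proper ideal has the form $I_0R$, so $\operatorname{gr}$ is defined for it. Every module is a directed limit of finitely presented modules and Tor commutes with directed limits, so $\operatorname{w.gl.dim}R$ is the supremum of the flat dimensions of the finitely presented modules. By Section~\ref{subsec:limits} these equal the projective dimensions, which are finite by Theorem~\ref{thm:main}(b). It remains to show $\sup_M\operatorname{pd}M=\sup_I\operatorname{gr}(I)$.

Let $M$ be finitely presented with $\operatorname{pd}M=s\ge1$ and minimal free resolution $C$ of length $s$. Then $\rho_s=\operatorname{rk}C_s>0$ and the entries of $\varphi_s$ lie in $\mathfrak m$, so $I=I_{\rho_s}(\varphi_s)$ is a finitely generated proper ideal. Lemma~\ref{lem:BEnec} gives $\operatorname{gr}(I)\ge s$. This proves $\le$; the case $s=0$ needs only $\operatorname{gr}(I)\ge0$.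

Conversely, let $I=(c)$ be finitely generated and proper, $h=\operatorname{gr}(I)$, and let $C$ be the minimal free resolution of $R/I$, of length $s$. Put $\check C=\check C(c)$ and place $C_i$ in cohomological degree $-i$. The kernel $C'$ of the augmentation $C\to R/I$ is an exact complex. Since the terms of $\check C$ are flat, $0\to\check C\otimes C'\to\check C\otimes C\to\check C\otimes R/I\to0$ is exact, and $\check C\otimes C'$ is exact by the filtration principle (filter by the \v{C}ech degree). Also $\check C\otimes R/I=R/I$ in degree $0$, because $(R/I)_{c_i}=0$. So $H^0(\check C\otimes C)=R/I\ne0$. Filter instead by the degree of $C$: the quotient $\check C\otimes C_i$ contributes $H^i_I(C_i)$ to degree $0$, for $0\le i\le s$. If $s<h$, all these modules vanish, and $H^0(\check C\otimes C)=0$. Hence $s\ge h$.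
\end{proof}

\begin{remark}
By Lemma~\ref{lem:height} the heights $\operatorname{ht}(I_0T_l)$ do not increase along the system, so $\operatorname{gr}(I)$ is their eventual value. In Example~\ref{ex:plane} a nonzero finitely generated proper ideal is extended from a nonzero principal ideal of some $T_n$, whose extensions have height $1$; so $\operatorname{w.gl.dim}R=1$, although $\dim T_n=2$ for all $n$. In Example~\ref{ex:space} the ideal $(y_0,z_0)$ has height $2$ in $T_0$, while its extension $x^n(y_n,z_n)T_n$ is nonzero and contained in $xT_n$ for $n\ge1$; so $\operatorname{gr}((y_0,z_0)R)=1$.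
\end{remark}

\begin{thebibliography}{9}

\bibitem{andre} Andr\'e, Publ. IH\'ES 127 (2018).

\bibitem{asgharzadeh} Mohsen Asgharzadeh, \emph{Desingularization of regular algebras}, arXiv:1310.1862 (2013).

\bibitem{afh} Avramov, Foxby, Herzog, J. Algebra 164 (1994).

\bibitem{popescu} Popescu, Nagoya Math. J. 104 (1986).

\bibitem{swan} Swan, 1998.

\end{thebibliography}
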